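# Lowering the level of a finite level Borel function by refining the topology

## 1. Tree orders on finite sequences

Write $\omega^{<\omega}$ for the set of finite sequences of natural numbers, and $N_s=\{x\in\omega^\omega: s\subseteq x\}$ for $s\in\omega^{<\omega}$. When we build a continuous function on $\omega^\omega$ by finite approximations, we attach data to each $s\in\omega^{<\omega}$, ordered by inclusion. The proof in these notes turns on replacing inclusion by sparser orders, in which a node survives only if a guess it made about the future is correct.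

**Definition (tree order).** A *tree order* is a partial order $\le$ on $\omega^{<\omega}$ such that $\emptyset\le t$ for all $t$, such that $s\le t$ implies $s\subseteq t$, and such that each set $\{s:s\le t\}$ is linearly ordered by $\le$. Let $h(t)$ be the number of proper $\le$-predecessors of $t$; it is finite. A *branch* is an infinite, downward closed $\le$-chain.

**Definition (full; $\le$-open).** A tree order is *full* if for each $x\in\omega^\omega$ there is exactly one branch consisting of initial segments of $x$; we call it $\beta(x)$. For a full order, a set $A\subseteq\omega^\omega$ is *$\le$-open* if every $x\in A$ has a $t\in\beta(x)$ with $\{y:t\in\beta(y)\}\subseteq A$.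

For $\le\;=\;\subseteq$, the branch $\beta(x)$ consists of all initial segments of $x$, and $\le$-open means open. Unions of $\le$-open sets are $\le$-open.

**Example 1.** Let $F\subseteq\omega^\omega$ be the set of sequences in which the value $1$ never occurs. It is closed and not open. Define $s\le' t$ if $s\subseteq t$ and one of the following holds: $s=\emptyset$; $s$ contains a $1$; $t$ contains no $1$. In words, a nonempty $s$ without a $1$ guesses that no $1$ will come, and it loses every extension in which a $1$ appears.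

This is a tree order. For transitivity let $s\le't\le'u$. If $s$ is empty or contains a $1$, then $s\le' u$. Otherwise $t$ is nonempty and contains no $1$, so $t\le'u$ forces $u$ to contain no $1$, and again $s\le'u$. If $r,s\le't$ and $r\subseteq s$, then either $r$ is empty or contains a $1$, or $t$, hence $s$, contains no $1$; so $r\le's$.

It is full. If $x\in F$, all initial segments of $x$ are comparable, and the only infinite downward closed set of them is the set of all of them. Suppose $x$ has its first $1$ at position $p$. A branch of initial segments of $x$ contains $x|q$ for arbitrarily large $q>p$. The predecessors of $x|q$ are $\emptyset$ and the $x|r$ with $p<r\le q$. So the branch is $\{\emptyset\}\cup\{x|r:r>p\}$, and the nodes $x|1,\dots,x|p$ have dropped out.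

Finally, $F$ is $\le'$-open. If $x\in F$ and $t=x|1$, then $t\in\beta'(y)$ holds exactly when $t\subset y$ and $y\in F$.

So passing from $\subseteq$ to $\le'$ turned a closed set into an "open" one, and kept all open sets open. Section 9 shows that this can be done for countably many sets at once and iterated $k$ times. Then each set $C\in\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ becomes open: $x\in C$ is witnessed by a single node on the $k$-th branch of $x$.

Here is what this is for. We shall be given a Borel function $f:X\to Y$ that is "bad" in a certain sense, and a set $C$, and we shall build a continuous $\varphi:\omega^\omega\to X$ and an open $V\subseteq Y$ with $f(\varphi(x))\in V\iff x\in C$. Nodes which believe $x\in C$ will commit themselves to $f(\varphi(x))\in V$. In Example 1, take $C=F$: the node $t=(0,0,1)$ finds its inclusion-predecessor $(0,0)$ already committed, but its $\le'$-predecessor is $\emptyset$, which is not. The construction must be able to go back from $(0,0)$ to $\emptyset$. We now state the problem which this machinery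 settles.

## 2. Finite level Borel classes and refinements inside $\boldsymbol\Sigma^0_2$

An *analytic space* is a separable metrizable space homeomorphic to an analytic subset of a Polish space. For a topological space $(X,\tau)$ let $\boldsymbol\Sigma^0_1(X,\tau)=\tau$, let $\boldsymbol\Pi^0_k(X,\tau)$ be the complements of sets in $\boldsymbol\Sigma^0_k(X,\tau)$, let $\boldsymbol\Sigma^0_{k+1}(X,\tau)$ be the countable unions of sets in $\boldsymbol\Pi^0_k(X,\tau)$, and let $\boldsymbol\Delta^0_k=\boldsymbol\Sigma^0_k\cap\boldsymbol\Pi^0_k$. In metrizable spaces we use freely that $\boldsymbol\Sigma^0_k\cup\boldsymbol\Pi^0_k\subseteq\boldsymbol\Delta^0_{k+1}$, that $\boldsymbol\Sigma^0_k$ is closed under countable unions and finite intersections, and that $\boldsymbol\Delta^0_k$ is an algebra. For $A\subseteq X$ the classes $\boldsymbol\Sigma^0_j(A),\boldsymbol\Pi^0_j(A)$ of the subspace $A$ are the traces on $A$ of the classes of $X$.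

**Definition (finite level Borel class).** For $1\le n\le m<\omega$, $\Sigma_{m,n}(X,Y)$ is the set of all $f:X\to Y$ with $f^{-1}(S)\in\boldsymbol\Sigma^0_m(X)$ for every $S\in\boldsymbol\Sigma^0_n(Y)$. A function is *$\boldsymbol\Sigma^0_a$-measurable* if preimages of open sets are $\boldsymbol\Sigma^0_a$.

So $\boldsymbol\Sigma^0_1$-measurable means continuous, and $\boldsymbol\Sigma^0_m$-measurable means $\Sigma_{m,1}$. We have
$$g\ \ \boldsymbol\Sigma^0_a\text{-measurable},\ S\in\boldsymbol\Sigma^0_b\ \Longrightarrow\ g^{-1}(S)\in\boldsymbol\Sigma^0_{a+b-1}.\tag{1}$$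
Indeed $b=1$ is the definition. If $S$ is the union of the complements of $S_i\in\boldsymbol\Sigma^0_b$, then $g^{-1}(S)$ is the union of the complements of the sets $g^{-1}(S_i)\in\boldsymbol\Sigma^0_{a+b-1}$, so it is $\boldsymbol\Sigma^0_{a+b}$. For example, a $\boldsymbol\Sigma^0_2$-measurable function lies in $\Sigma_{3,2}$.

The following was posed as a conjecture by Luca Motto Ros in "On the structure of finite level and $\omega$-decomposable Borel functions", arXiv:1206.0795 (2012). In words: if $f$ pulls $\boldsymbol\Sigma^0_n$ back to $\boldsymbol\Sigma^0_m$ with $1<n<m$, can we enlarge the topology of $X$ only by $\boldsymbol\Sigma^0_2$ sets, keep the space analytic, and make $f$ pull $\boldsymbol\Sigma^0_n$ back to $\boldsymbol\Sigma^0_{m-1}$? The answer is yes, in ZFC.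

**Theorem A.** Let $(X,\tau)$ be analytic, $Y$ separable metrizable, $1<n<m<\omega$, $f\in\Sigma_{m,n}(X,Y)$. There is a topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(X,\tau)$ such that $Z=(X,\tau')$ is analytic and $f\in\Sigma_{m-1,n}(Z,Y)$.

We may assume $X\ne\emptyset$ throughout. The basic tool for refining topologies is the following lemma.

**Lemma 1.** Let $(X,\tau)$ be analytic and $\mathcal F$ a countable family of sets, each $A\in\mathcal F$ in $\boldsymbol\Sigma^0_{j_A}(\tau)$ with $2\le j_A<\omega$. There is a topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ with $(X,\tau')$ analytic and $A\in\boldsymbol\Sigma^0_{j_A-1}(\tau')$ for all $A\in\mathcal F$.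

*Proof.* Unfold the definition of $A\in\boldsymbol\Sigma^0_{j_A}(\tau)$ exactly $j_A-2$ times. This builds $A$ from countably many $\boldsymbol\Sigma^0_2(\tau)$ sets by $j_A-2$ rounds of "take complements, then a countable union". Write each of these $\boldsymbol\Sigma^0_2(\tau)$ sets as a countable union of $\tau$-closed sets. Let $(F_i)_{i\in\omega}$ list all closed sets used for all $A\in\mathcal F$, and let $\tau'$ be generated by $\tau\cup\{F_i:i\in\omega\}$.

The $\boldsymbol\Sigma^0_2(\tau)$ sets used are now open, so by induction on the rounds $A\in\boldsymbol\Sigma^0_{1+(j_A-2)}(\tau')=\boldsymbol\Sigma^0_{j_A-1}(\tau')$.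

Intersections of a set from a countable base of $\tau$ with finitely many $F_i$ form a countable base of $\tau'$. Each is of the form (open)$\,\cap\,$(closed) for $\tau$, hence $\boldsymbol\Sigma^0_2(\tau)$. So $\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$.

The complements of the $F_i$ are $\tau$-open, so each $F_i$ is $\tau'$-clopen, and $\tau'$ is the topology induced by the injection $x\mapsto(x,(1_{F_i}(x))_i)\in X\times2^\omega$. Let $X$ be an analytic subset of the Polish space $W$ and $F_i=X\cap F_i'$ with $F'_i$ closed in $W$. The image of the injection is the intersection of the analytic set $X\times2^\omega$ with the Borel set $\{(w,c):\forall i\ c_i=1_{F_i'}(w)\}$, hence analytic. $\square$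

For $n=1$ the analogue of Theorem A is immediate. If $f\in\Sigma_{m,1}(X,Y)$, $m\ge2$, and $(B_j)$ is a countable base of $Y$, apply Lemma 1 to the countably many sets $f^{-1}(B_j)\in\boldsymbol\Sigma^0_m$. Then $f$ is $\boldsymbol\Sigma^0_{m-1}$-measurable for $\tau'$.

## 3. Why refining for a base of $Y$ is not enough

For $n\ge2$ one would first try the same thing: apply Lemma 1 to the sets $f^{-1}(B_j)$. This makes $f$ a $\boldsymbol\Sigma^0_{m-1}$-measurable function on $Z$, but then (1) gives only $f\in\Sigma_{m+n-2,n}(Z,Y)$, and $m+n-2\ge m$: nothing is gained. The point at which the attempt stops is that $\boldsymbol\Sigma^0_n(Y)$, already for $n=2$ through the closed sets, is not controlled by countably many of its members. The loss is real, as the following function shows.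

**Example 2.** Let $\omega+1$ carry the order topology, $K=(\omega+1)^\omega$, and let $f_0:K\to\omega^\omega$ be
$$f_0(x)(n)=x(n)+1\ \text{ if } x(n)<\omega,\qquad f_0(x)(n)=0\ \text{ if } x(n)=\omega .$$
Preimages of basic clopen sets are finite intersections of the clopen sets $\{x(n)=v\}$, $v<\omega$, and the closed sets $\{x(n)=\omega\}$. So $f_0$ is $\boldsymbol\Sigma^0_2$-measurable, and $f_0\in\Sigma_{3,2}(K,\omega^\omega)$ by (1). For $m=3$, $n=2$ the demand that all $f_0^{-1}(B_j)$ be $\boldsymbol\Sigma^0_2(\tau')$ is met by $\tau'=\tau$.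

But $f_0\notin\Sigma_{2,2}(K,\omega^\omega)$. The preimage of the closed set $\{y:\forall n\ y(n)\ne0\}$ is $D=\omega^\omega\subseteq K$. Suppose $D=\bigcup_iF_i$ with $F_i$ closed in $K$. By the Baire category theorem in the Polish space $D$, some $F_i$ contains $D\cap U$ with $U=\{x:x(n)=v_n\text{ for }n<p\}$ and $v_n<\omega$. As $D$ is dense and $F_i$ closed, $U\subseteq F_i\subseteq D$. But $U$ has points with $x(p)=\omega$, a contradiction.

A good refinement for $f_0$ is visible: make the closed sets $\{x(n)=\omega\}$ open. Then $f_0$ is continuous. In general we need the strong hypothesis, about *all* $S\in\boldsymbol\Sigma^0_n(Y)$, to tell us which countably many sets to use.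

## 4. Countable decompositions and the deduction of Theorem A

The countably many sets come from a decomposition of $f$.

**Theorem B.** Let $X$ be analytic, $Y$ separable metrizable, $2\le n\le m<\omega$, $f:X\to Y$. Then $f\in\Sigma_{m,n}(X,Y)$ iff there is a countable partition $X=\bigsqcup_iX_i$ with $X_i\in\boldsymbol\Delta^0_m(X)$ and each $f|X_i$ $\boldsymbol\Sigma^0_{m-n+1}$-measurable.

The direction "if" is immediate. For $S\in\boldsymbol\Sigma^0_n(Y)$, (1) gives $(f|X_i)^{-1}(S)\in\boldsymbol\Sigma^0_m(X_i)$, and this is in $\boldsymbol\Sigma^0_m(X)$ since $X_i\in\boldsymbol\Delta^0_m(X)$. Take the union over $i$.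

**Theorem B implies Theorem A.** Put $k=m-n+1\ge2$; note $m\ge3$. Take $X_i$ as in Theorem B and a countable base $(B_j)$ of $Y$, and write $(f|X_i)^{-1}(B_j)=X_i\cap S_{ij}$ with $S_{ij}\in\boldsymbol\Sigma^0_k(\tau)$. Apply Lemma 1 to the countable family of all $X_i$ and $X\setminus X_i$ (level $m$) and all $S_{ij}$ (level $k$). In $Z=(X,\tau')$ we then have $X_i\in\boldsymbol\Delta^0_{m-1}(Z)$, and $f|X_i$ is $\boldsymbol\Sigma^0_{k-1}$-measurable for $\tau'$. By (1), for $S\in\boldsymbol\Sigma^0_n(Y)$,
$$(f|X_i)^{-1}(S)\in\boldsymbol\Sigma^0_{(k-1)+n-1}(X_i,\tau')=\boldsymbol\Sigma^0_{m-1}(X_i,\tau').$$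
As $X_i\in\boldsymbol\Delta^0_{m-1}(Z)$, taking the union over $i$ gives $f^{-1}(S)\in\boldsymbol\Sigma^0_{m-1}(Z)$. $\square$

It remains to prove "only if" in Theorem B.

## 5. From Polish spaces to Baire space

The rest of the argument uses recursion theory on $\omega^\omega$. We therefore first show that the following version suffices.

**Theorem B′.** If $X\subseteq\omega^\omega$ is analytic, $Y$ separable metrizable, $2\le n\le m<\omega$, $f\in\Sigma_{m,n}(X,Y)$, then $X=\bigcup_iQ_i$ (countable) with $Q_i\in\boldsymbol\Pi^0_{m-1}(X)$ and $f|Q_i$ $\boldsymbol\Sigma^0_{m-n+1}$-measurable.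

*Theorem B′ implies "only if" in Theorem B.* Let $X$ be an analytic subset of a Polish space $W$.

**Step 1: a continuous open surjection $\pi:\omega^\omega\to W$.** Its purpose is to pull $f$ back to $\omega^\omega$ so that results can be pushed forward again. Fix a complete metric on $W$. Every nonempty open $G$ is, for each $\varepsilon>0$, a union of countably many nonempty open sets of diameter $\le\varepsilon$ with closure inside $G$. So we can choose nonempty open $G_s$ with $G_\emptyset=W$, $G_s=\bigcup_iG_{s^\frown i}$, $\overline{G_{s^\frown i}}\subseteq G_s$, $\mathrm{diam}\,G_{s^\frown i}\le2^{-|s|}$. By completeness $\bigcap_nG_{x|n}=\bigcap_n\overline{G_{x|n}}$ is a single point, which we call $\pi(x)$. The diameters give continuity. Clearly $\pi(N_s)\subseteq G_s$. If $w\in G_s$, choose successively $i$'s keeping $w$ in the sets $G$; this gives $x\in N_s$ with $\pi(x)=w$. So $\pi(N_s)=G_s$, and $\pi$ is open and onto.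

Put $\tilde X=\pi^{-1}(X)$, an analytic set, and $\tilde f=f\circ\pi:\tilde X\to Y$. As $\pi$ is continuous, $\tilde f\in\Sigma_{m,n}(\tilde X,Y)$. For $x\in X$ the fiber $\pi^{-1}(x)$ is closed in $\omega^\omega$, hence Polish, and it is contained in $\tilde X$.

**Step 2: category in the fibers does not raise Borel level.** For a relatively Borel $A\subseteq\tilde X$ and $s\in\omega^{<\omega}$ let
$$A^{\triangle s}=\{x\in X:A\text{ is nonmeager in }N_s\cap\pi^{-1}(x)\},\qquad A^{*s}=\{x\in X:A\text{ is comeager in }N_s\cap\pi^{-1}(x)\}.$$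
If $N_s\cap\pi^{-1}(x)=\emptyset$, then $x\in A^{*s}$ and $x\notin A^{\triangle s}$. We claim that $A\in\boldsymbol\Sigma^0_j(\tilde X)$ implies $A^{\triangle s}\in\boldsymbol\Sigma^0_j(X)$, and that $A\in\boldsymbol\Pi^0_j(\tilde X)$ implies $A^{*s}\in\boldsymbol\Pi^0_j(X)$, by induction on $j$.

For $A=\tilde X\cap O$ with $O$ open, $A$ is nonmeager in $N_s\cap\pi^{-1}(x)$ iff $O\cap N_s\cap\pi^{-1}(x)\neq\emptyset$, by the Baire category theorem. So $A^{\triangle s}=X\cap\pi(O\cap N_s)$ is open in $X$. Next, $A^{*s}=X\setminus(\tilde X\setminus A)^{\triangle s}$, so the $\boldsymbol\Pi^0_j$ statement follows from the $\boldsymbol\Sigma^0_j$ statement. Finally let $A=\bigcup_iA_i$ with $A_i\in\boldsymbol\Pi^0_j(\tilde X)$. Then $A$ is nonmeager in $N_s\cap\pi^{-1}(x)$ iff some $A_i$ is. By the Baire property this holds iff some $A_i$ is comeager in a nonempty set $N_{s'}\cap\pi^{-1}(x)$ with $s'\supseteq s$. Nonemptiness means $x\in\pi(N_{s'})$. Hence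
$$A^{\triangle s}=\bigcup_i\bigcup_{s'\supseteq s}\bigl(\pi(N_{s'})\cap A_i^{*s'}\bigr),$$
a countable union of sets of the form (open)$\,\cap\,\boldsymbol\Pi^0_j(X)$, so it is $\boldsymbol\Sigma^0_{j+1}(X)$.

**Step 3: pushing the decomposition forward.** Take $(Q_i)$ from Theorem B′ for $\tilde f$, and put $X_{i,s}=X\cap\pi(N_s)\cap Q_i^{*s}$. This is (open)$\,\cap\,\boldsymbol\Pi^0_{m-1}(X)$, hence in $\boldsymbol\Delta^0_m(X)$. These sets cover $X$: given $x\in X$, the fiber $\pi^{-1}(x)$ is a nonempty Polish space covered by the $Q_i$, so some $Q_i$ is nonmeager in it, hence comeager in some nonempty $N_s\cap\pi^{-1}(x)$.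

Let $V\subseteq Y$ be open and $\tilde f^{-1}(V)\cap Q_i=S\cap Q_i$ with $S\in\boldsymbol\Sigma^0_{m-n+1}(\tilde X)$. Let $x\in X_{i,s}$. Then $Q_i$ is comeager in the nonempty Polish space $N_s\cap\pi^{-1}(x)$, and $\tilde f$ has the constant value $f(x)$ on $\pi^{-1}(x)$. If $f(x)\in V$, then $S\supseteq Q_i\cap\pi^{-1}(x)$, so $x\in S^{\triangle s}$. If $x\in S^{\triangle s}$, then $S\cap Q_i\cap\pi^{-1}(x)\ne\emptyset$, so $f(x)\in V$. Thus $(f|X_{i,s})^{-1}(V)=X_{i,s}\cap S^{\triangle s}$, and by Step 2 $f|X_{i,s}$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable. Enumerate the sets $X_{i,s}$ and subtract from each the union of the earlier ones. This gives a partition inside the algebra $\boldsymbol\Delta^0_m(X)$. $\square$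

## 6. Realizing hard sets: how Theorem B′ follows from a dichotomy

From now on $X\subseteq\omega^\omega$ is nonempty and analytic, $f:X\to Y$ is Borel, and $\mathcal B=\{B_j:j\in\omega\}$ is a countable base of $Y$ consisting of nonempty open sets. The heart of the matter is a dichotomy: either $f$ decomposes, or $f$ can simulate every $\boldsymbol\Sigma^0_{k+1}$ set.

**Proposition 4.** Let $k\ge1$.

**(I)** Let $f$ be $\boldsymbol\Sigma^0_{k+1}$-measurable. Either $X$ is a countable union of $\boldsymbol\Pi^0_k(X)$ sets on each of which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or for each $C\in\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ there are a continuous $\varphi:\omega^\omega\to X$ and an open $V\subseteq Y$ with $\varphi^{-1}(f^{-1}(V))=C$.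

**(II)** Either $X$ is a countable union of sets on each of which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or for each sequence $(C_i)_{i\in\omega}$ of $\boldsymbol\Sigma^0_{k+1}$ subsets of $\omega^\omega$ there are a continuous $\varphi:\omega^\omega\to X$ and open $V_i\subseteq Y$ with $\varphi^{-1}(f^{-1}(V_i))=C_i$ for all $i$.

In (I) the pieces are simple sets but only one $C$ is realized. In (II) the pieces are arbitrary but infinitely many $C_i$ are realized at once.

**Example 3.** For $f_0$ of Example 2 and $k=1$ the second alternatives can be written down by hand. (The space $K$ is homeomorphic to a closed subset of $2^\omega$, because $\omega+1$ is.) Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$, and let $C_i=\bigcup_nF_{i,n}$ with $F_{i,n}$ closed in $\omega^\omega$. Define $\varphi(x)(\langle i,n\rangle)$ to be $\omega$ if $x\in F_{i,n}$, and otherwise the least $p$ with $N_{x|p}\cap F_{i,n}=\emptyset$. Each coordinate is continuous: if $x\in F_{i,n}$, then on $N_{x|p}$ the value exceeds $p$, and if the value at $x$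 is $p<\omega$, it is $p$ on all of $N_{x|p}$. With the open sets $V_i=\{y:\exists n\ y(\langle i,n\rangle)=0\}$ we get $\varphi^{-1}(f_0^{-1}(V_i))=C_i$ for all $i$.

**Proof of Theorem B′ from Proposition 4.** Let $2\le n\le m$ and $f\in\Sigma_{m,n}(X,Y)$; if $X=\emptyset$ there is nothing to prove. Fix $P\in\boldsymbol\Pi^0_m(\omega^\omega)\setminus\boldsymbol\Sigma^0_m(\omega^\omega)$. As open sets are $\boldsymbol\Sigma^0_n$, $f$ is $\boldsymbol\Sigma^0_m$-measurable, in particular Borel.

**Step 1: good pieces with one level gained.** We show that $X=\bigcup_iX_i$ (countable) with $X_i\in\boldsymbol\Pi^0_{m-1}(X)$ and $f|X_i$ $\boldsymbol\Sigma^0_{m-1}$-measurable. Use Proposition 4(I) with $k=m-1$. Suppose its second alternative held. Take $C=\omega^\omega\setminus P$ and the resulting $\varphi,V$. The closed set $F=Y\setminus V$ is in $\boldsymbol\Sigma^0_2(Y)\subseteq\boldsymbol\Sigma^0_n(Y)$, so $f^{-1}(F)\in\boldsymbol\Sigma^0_m(X)$ and $P=\varphi^{-1}(f^{-1}(F))\in\boldsymbol\Sigma^0_m(\omega^\omega)$, a contradiction. So the first alternative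 holds.

For $n=2$ this is Theorem B′. Let now $n\ge3$ and $k=m-n+1$, so $1\le k\le m-2$.

**Step 2: arbitrary pieces with all levels gained.** We show that $X$ is a countable union of sets $Q$ on which $f$ is $\boldsymbol\Sigma^0_k$-measurable. First we code one set of high level by a sequence of sets of level $k+1$:

For $l\ge1$ and $B\in\boldsymbol\Sigma^0_{k+l}(\omega^\omega)$ there is a sequence $(C_i)$ in $\boldsymbol\Sigma^0_{k+1}(\omega^\omega)$ such that whenever $\theta:\omega^\omega\to Y$ is a function and $V_i\subseteq Y$ are open with $\theta^{-1}(V_i)=C_i$ for all $i$, there is $Q'\in\boldsymbol\Sigma^0_l(Y)$ with $\theta^{-1}(Q')=B$.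

For $l=1$ take all $C_i=B$ and $Q'=V_0$. For $l+1$ write $B=\bigcup_i(\omega^\omega\setminus B_i)$ with $B_i\in\boldsymbol\Sigma^0_{k+l}(\omega^\omega)$, and merge the sequences belonging to the $B_i$ into one. Given $\theta$ and the open sets, we get $Q'_i\in\boldsymbol\Sigma^0_l(Y)$ with $\theta^{-1}(Q_i')=B_i$, and $Q'=\bigcup_i(Y\setminus Q'_i)$ works.

Apply this with $l=n-1$, so $k+l=m$, and $B=\omega^\omega\setminus P$. If the second alternative of Proposition 4(II) held for the resulting $(C_i)$, then with $\theta=f\circ\varphi$ we would get $Q'\in\boldsymbol\Sigma^0_{n-1}(Y)$ with $P=\varphi^{-1}(f^{-1}(Y\setminus Q'))$. But $Y\setminus Q'\in\boldsymbol\Pi^0_{n-1}(Y)\subseteq\boldsymbol\Sigma^0_n(Y)$, so $P\in\boldsymbol\Sigma^0_m(\omega^\omega)$, a contradiction. So the first alternative of (II) holds.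

**Step 3: enlarging an arbitrary piece to a simple one.** Let $X_i$ be from Step 1 and $Q$ from Step 2. Choose $S_j\in\boldsymbol\Sigma^0_k(X)$ with $Q\cap f^{-1}(B_j)=Q\cap S_j$ for all $j$, and fix a compatible metric on $Y$. Let $Q_i^*$ be the set of $z\in X_i$ such that

- (i) for all $j,j'$ with $B_j\cap B_{j'}=\emptyset$: not both $z\in S_j$ and $f(z)\in B_{j'}$;
- (ii) for all rational $\varepsilon>0$ there is $j$ with $\mathrm{diam}\,B_j<\varepsilon$ and $z\in S_j$.

If $z\in Q\cap X_i$, then $z\in S_j\iff f(z)\in B_j$, so (i) and (ii) hold. Thus $Q\cap X_i\subseteq Q_i^*$.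

Level of $Q_i^*$: as $f|X_i$ is $\boldsymbol\Sigma^0_{m-1}$-measurable and $k\le m-1$, each set $X_i\cap S_j\cap f^{-1}(B_{j'})$ is $\boldsymbol\Sigma^0_{m-1}(X_i)$, so (i) is a $\boldsymbol\Pi^0_{m-1}(X_i)$ condition. Condition (ii) is a countable intersection of $\boldsymbol\Sigma^0_k$ conditions, hence $\boldsymbol\Pi^0_{k+1}$, and $k+1\le m-1$. As $X_i\in\boldsymbol\Pi^0_{m-1}(X)$, we get $Q_i^*\in\boldsymbol\Pi^0_{m-1}(X)$.

Measurability: let $z\in Q_i^*$. If $z\in S_j$, then $f(z)\in\overline{B_j}$, since otherwise some $B_{j'}\ni f(z)$ would be disjoint from $B_j$, against (i). Hence for $V$ open and $z\in Q_i^*$,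
$$f(z)\in V\iff\exists j\ (\overline{B_j}\subseteq V\ \wedge\ z\in S_j).$$
The direction from right to left was just shown. If $f(z)\in V$, let the ball of radius $2\varepsilon$ about $f(z)$ be inside $V$, with $\varepsilon$ rational, and take $j$ from (ii). Then $f(z)\in\overline{B_j}$ and $\mathrm{diam}\,\overline{B_j}\le\varepsilon$, so $\overline{B_j}\subseteq V$. Therefore $f|Q_i^*$ is $\boldsymbol\Sigma^0_k$-measurable, with $k=m-n+1$.

As $i$ and $Q$ vary, the countably many sets $Q_i^*$ cover $X$. $\square$

So only Proposition 4 remains. Its second alternatives demand a construction, and the construction needs (a) a canonical set on which $f$ fails to decompose, everywhere and robustly, and (b) tree orders for $C$. For (a) we use effective descriptive set theory.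

## 7. $\Delta^1_1$ codes, the topologies $\tau_k$, and the Gandy–Harrington topology

Recall that for a real $p\in\omega^\omega$ a set $A\subseteq\omega^\omega$ is $\Sigma^1_1(p)$ if $A=\{x:\exists y\,(x,y)\in[T]\}$ for a tree $T$ on $\omega\times\omega$ recursive in $p$, and similarly for relations with arguments in $\omega$ and $\omega^\omega$. Complements are $\Pi^1_1(p)$, and $\Delta^1_1(p)=\Sigma^1_1(p)\cap\Pi^1_1(p)$. There are only countably many $\Sigma^1_1(p)$ sets. Both $\Sigma^1_1(p)$ and $\Pi^1_1(p)$ are closed under $\wedge,\vee$, and number quantifiers; $\Sigma^1_1(p)$ is closed under $\exists$ over reals and $\Pi^1_1(p)$ under $\forall$ over reals. A real is $\Delta^1_1(p)$ if its graph is. Every analytic set is $\Sigma^1_1(p)$ and every Borel set is $\Delta^1_1(p)$ for some $p$.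

Fix Borel sets $D_j\subseteq\omega^\omega$ with $f^{-1}(B_j)=X\cap D_j$, and $p$ with $X\in\Sigma^1_1(p)$ and $\{(j,x):x\in D_j\}\in\Delta^1_1(p)$. Everything below is relativized to $p$, which is suppressed: $\Sigma^1_1$ means $\Sigma^1_1(p)$, "recursive" means recursive in $p$, and so on. Boldface classes keep their usual meaning. Let $(\alpha)_j(n)=\alpha(\langle j,n\rangle)$, with a recursive pairing function. Note that for a $\Sigma^1_1$ set $A\subseteq X$, both $A\cap f^{-1}(B_j)=A\cap D_j$ and $A\setminus f^{-1}(B_j)=A\setminus D_j$ are $\Sigma^1_1$.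

**Standard facts** (Moschovakis, *Descriptive Set Theory*, Ch. 4).

(a) There are a $\Pi^1_1$ set $I\subseteq\omega$ and an enumeration $(\alpha_e)_{e\in I}$ of the $\Delta^1_1$ reals such that for every $\Pi^1_1$ relation $R$, the relation $\{(x,e):e\in I\wedge R(x,\alpha_e)\}$ is $\Pi^1_1$. So the quantifier "$\exists\alpha\in\Delta^1_1$" preserves $\Pi^1_1$.

(b) If $R\subseteq Z\times\omega$ is $\Pi^1_1$ ($Z=\omega$ or $\omega^\omega$) and $\forall z\exists e\,R(z,e)$, there is a $\Delta^1_1$ function $g$ with $\forall z\,R(z,g(z))$.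

(c) If $R\subseteq\omega\times\omega^\omega$ is $\Pi^1_1$ and $\forall j\,\exists\alpha\in\Delta^1_1\,R(j,\alpha)$, there is $\alpha\in\Delta^1_1$ with $\forall j\,R(j,(\alpha)_j)$. This follows from (a) and (b). Take a $\Delta^1_1$ function $g$ with $g(j)\in I\wedge R(j,\alpha_{g(j)})$ for all $j$. The total function $(j,n)\mapsto\alpha_{g(j)}(n)$ has a $\Pi^1_1$ graph by (a), and a total function into $\omega$ with $\Pi^1_1$ graph is $\Delta^1_1$, because its value is not $v$ iff it is some $v'\ne v$.

(d) Disjoint $\Sigma^1_1$ subsets of $\omega$ can be separated by a $\Delta^1_1$ set.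

**Definition (codes).** Let $(s_i)$ be a recursive enumeration of $\omega^{<\omega}$. Put $S_1(\alpha)=\bigcup\{N_{s_{\alpha(i)-1}}:\alpha(i)>0\}$, $P_k(\alpha)=\omega^\omega\setminus S_k(\alpha)$, $S_{k+1}(\alpha)=\bigcup_iP_k((\alpha)_i)$.

As $\alpha$ varies these are all $\boldsymbol\Sigma^0_k$ and all $\boldsymbol\Pi^0_k$ subsets of $\omega^\omega$, and the relations $x\in S_k(\alpha)$ are arithmetical. The following operations are given by recursive operations on codes, by induction on $k$. Countable unions: merge the enumerations. Finite intersections: for $k=1$, $N_s\cap N_t$ is empty or the smaller of the two; for $k+1$, $\bigcup_iP_k((\alpha)_i)\cap\bigcup_jP_k((\beta)_j)$ is the union over $i,j$ of the complements of $S_k((\alpha)_i)\cup S_k((\beta)_j)$. The inclusion $\boldsymbol\Pi^0_k\subseteq\boldsymbol\Sigma^0_{k+1}$: use a constant sequence. The inclusion $\boldsymbol\Sigma^0_k\subseteq\boldsymbol\Sigma^0_{k+1}$: for $k=1$, the complement of $N_s$ is the union of the $N_t$ with $|t|=|s|$, $t\ne s$; for $k\ge2$, apply the inclusion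 $\boldsymbol\Sigma^0_{k-1}\subseteq\boldsymbol\Sigma^0_k$ to the sets whose complements are united.

**Definition (the topologies $\tau_k$).** $\tau_k$ is the topology on $\omega^\omega$ with base $\{S_k(\alpha):\alpha\in\Delta^1_1\}$. Write $\mathrm{cl}_k$ for $\tau_k$-closure in $\omega^\omega$.

The base is countable and closed under finite intersections. By the remarks on codes, $\tau_1$ is the usual topology, $\tau_k\subseteq\tau_{k+1}$, $P_k(\alpha)$ is $\tau_k$-closed and $\tau_{k+1}$-open for $\alpha\in\Delta^1_1$, and every $\tau_k$-open set is $\boldsymbol\Sigma^0_k$.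

**Example 4.** A point $x$ is $\tau_2$-isolated iff $x\in\Delta^1_1$. If $x\in\Delta^1_1$, then $\omega^\omega\setminus\{x\}=S_1(\alpha)$ with $\alpha$ recursive in $x$ (and $p$), so $\{x\}=P_1(\alpha)$ is $\tau_2$-open. Conversely, if $\{x\}$ is $\tau_2$-open it is some $S_2(\alpha)$ with $\alpha\in\Delta^1_1$, so $x(n)=v$ iff $\exists y\,(y\in S_2(\alpha)\wedge y(n)=v)$ iff $\forall y\,(y\in S_2(\alpha)\to y(n)=v)$, and $x\in\Delta^1_1$.

**(F1)** *For $A\in\Sigma^1_1$, $\mathrm{cl}_k(A)$ is $\Sigma^1_1$ and $\boldsymbol\Pi^0_k$.* It is $\boldsymbol\Pi^0_k$ as the complement of a $\tau_k$-open set. Moreover $x\notin\mathrm{cl}_k(A)$ iff $\exists\alpha\in\Delta^1_1\,(x\in S_k(\alpha)\wedge\forall y\,(y\notin S_k(\alpha)\vee y\notin A))$, which is $\Pi^1_1$ by (a).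

**(F2)** (Choquet property.) *One can assign to each finite sequence $A_0\supseteq E_0\supseteq A_1\supseteq\dots\supseteq A_q$ of nonempty $\Sigma^1_1$ sets, in which $E_0,\dots,E_{q-1}$ were so assigned, a nonempty $\Sigma^1_1$ set $E_q\subseteq A_q$ (the response), so that infinite sequences built this way have $\bigcap_qE_q\neq\emptyset$.*

*Proof.* Let $A_i$ be the projection of $[T_i]$ with $T_i$ a recursive tree on $\omega\times\omega$. Along the way we keep $u^q,v_0^q,\dots,v_q^q\in\omega^{q+1}$ and put
$$E_q=\{x\in A_q:\ u^q\subset x,\ \forall i\le q\ \exists y\supset v_i^q\ (x,y)\in[T_i]\}.$$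
At stage $q$ pick $x\in A_q$. As $A_q\subseteq E_{q-1}$ (if $q>0$), we have $u^{q-1}\subset x$ and there are $y_i\supset v_i^{q-1}$ with $(x,y_i)\in[T_i]$ for $i<q$; as $x\in A_q$ there is $y_q$ with $(x,y_q)\in[T_q]$. Put $u^q=x|(q+1)$, $v_i^q=y_i|(q+1)$. These extend the previous choices and $x\in E_q$. In an infinite sequence, $u^q\to x$ and $v_i^q\to y_i$ for some $x,y_i$. Since $E_q\ne\emptyset$, $(u^q,v_i^q)\in T_i$ for $q\ge i$, so $(x,y_i)\in[T_i]$. Hence $x\in\bigcap_iA_i=\bigcap_iE_i$. $\square$

**Definition (GH).** The *Gandy–Harrington (GH) topology* on $\omega^\omega$ has the $\Sigma^1_1$ sets as a base.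

It is a Baire topology, and so are its restrictions to $\Sigma^1_1$ sets. Given GH-open dense sets $W_n$ (of the space or of a $\Sigma^1_1$ subspace) and a nonempty $\Sigma^1_1$ set $A$ in it, choose nonempty $\Sigma^1_1$ sets $A_0\subseteq A\cap W_0$, $A_{n+1}\subseteq E_n\cap W_{n+1}$ with responses $E_n$. By (F2) $A\cap\bigcap_nW_n\neq\emptyset$. In particular nonempty $\Sigma^1_1$ sets are GH-nonmeager. The GH topology refines the usual one, so Borel sets have the GH-Baire property. If such a set is nonmeager in a $\Sigma^1_1$ set $B$, it is comeager in some nonempty $\Sigma^1_1$ set $B'\subseteq B$.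

## 8. Louveau's separation theorem and a meeting property

**(F3)** (Louveau's theorem, Trans. AMS 260 (1980), 363–378; finite levels.) *If $A,B$ are $\Sigma^1_1$ and some $\boldsymbol\Sigma^0_k$ set contains $A$ and misses $B$, then some $S_k(\alpha)$ with $\alpha\in\Delta^1_1$ does. The same holds for $\boldsymbol\Pi^0_k$ and $P_k(\alpha)$.*

The second sentence follows from the first by exchanging $A$ and $B$ and taking complements.

**(F4)** *If $k\ge2$, $A\in\Sigma^1_1$, $K\in\Sigma^1_1\cap\boldsymbol\Pi^0_{k-1}$ and $K\cap\mathrm{cl}_k(A)\ne\emptyset$, then $K\cap A\neq\emptyset$.*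

Compare with ordinary closure, where $K=\{x\}$ and a sequence $A$ converging to $x$ with $x\notin A$ violate such a statement. The finer closure $\mathrm{cl}_k$ does not see limits of that kind. This property will let the construction go back to earlier nodes.

*Proof of (F4) at $k$ from (F3) at $k-1$.* Suppose $K\cap A=\emptyset$. The $\boldsymbol\Pi^0_{k-1}$ set $K$ contains $K$ and misses $A$, so by (F3) there is $\alpha\in\Delta^1_1$ with $K\subseteq P_{k-1}(\alpha)$ and $P_{k-1}(\alpha)\cap A=\emptyset$. The set $P_{k-1}(\alpha)$ is $\tau_k$-open, so it misses $\mathrm{cl}_k(A)$, contradicting $K\cap\mathrm{cl}_k(A)\ne\emptyset$. $\square$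

*Proof of (F3),* by induction on $k$.

**Step 1: if $A\cap\mathrm{cl}_k(B)=\emptyset$, then $A,B$ are separated by some $S_k(\alpha)$, $\alpha\in\Delta^1_1$.** Here we amalgamate local separations. Let $I'=\{e\in I:S_k(\alpha_e)\cap B=\emptyset\}$, a $\Pi^1_1$ set by (a). The relation "$x\notin A$, or ($e\in I'$ and $x\in S_k(\alpha_e)$)" is $\Pi^1_1$, and each $x$ has such an $e$. By (b) there is a $\Delta^1_1$ function $g$ choosing $e$. Then $g[A]$ is a $\Sigma^1_1$ subset of $I'$. By (d) separate it from $\omega\setminus I'$: there is $I''\in\Delta^1_1$ with $g[A]\subseteq I''\subseteq I'$. The sequence which is $\alpha_e$ for $e\in I''$ and a code of $\emptyset$ otherwise is $\Delta^1_1$, by the argument for (c). So $\bigcup_{e\in I''}S_k(\alpha_e)$ has a $\Delta^1_1$ code. It contains $A$ and misses $B$.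

**Step 2: if $A,B\in\Sigma^1_1$, $\emptyset\neq A\subseteq\mathrm{cl}_k(B)$, and $W\in\boldsymbol\Sigma^0_k$ is GH-comeager in $A$, then $W$ is GH-nonmeager in $B$.** This transfers category from $A$ to $B$. For $k=1$: $W$ meets $A$, so some $N_s\subseteq W$ meets $A\subseteq\mathrm{cl}_1(B)$, hence $N_s$ meets $B$. The nonempty $\Sigma^1_1$ set $N_s\cap B\subseteq W$ is nonmeager.

For $k\ge2$ let $W=\bigcup_iW_i$ with $W_i\in\boldsymbol\Pi^0_{k-1}$. Some $W_i$ is nonmeager in $A$, hence comeager in a nonempty $\Sigma^1_1$ set $A'\subseteq A$. The set $\mathrm{cl}_{k-1}(A')$ is $\Sigma^1_1\cap\boldsymbol\Pi^0_{k-1}$ by (F1), and it meets $\mathrm{cl}_k(B)$, since it contains $A'\subseteq\mathrm{cl}_k(B)$. By (F4) at $k$, available since (F3) holds at $k-1$, the set $B'=B\cap\mathrm{cl}_{k-1}(A')$ is nonempty. Suppose $W_i$ were meager in $B'$. Then $\omega^\omega\setminus W_i\in\boldsymbol\Sigma^0_{k-1}$ would be comeager in $B'\subseteq\mathrm{cl}_{k-1}(A')$, so by Step 2 at $k-1$ it would be nonmeager in $A'$, contradicting that $W_i$ is comeager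 in $A'$. So $W_i$ is nonmeager in $B'$, and $W$ is nonmeager in $B$.

**Step 3: conclusion.** Let $W\in\boldsymbol\Sigma^0_k$ contain $A$ and miss $B$. If $A\cap\mathrm{cl}_k(B)$, a $\Sigma^1_1$ set, were nonempty, Step 2 applied to it would give $W\cap B\neq\emptyset$, a contradiction. So Step 1 applies. $\square$

## 9. Sharpening tree orders

We return to tree orders and prove in general what Example 1 showed in one case.

**Lemma 2.** Let $\le$ be a full tree order and $(O_i)_{i\in\omega}$ $\le$-open sets. There is a full tree order $\le'\;\subseteq\;\le$ such that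

1. $r\le s\le t$ and $r\le't$ imply $r\le's$;
2. all $\le$-open sets and all $\omega^\omega\setminus O_i$ are $\le'$-open.

*Proof.* **Step 1: the order.** A node $t$ records which $O_i$ are already decided to contain every $y$ through $t$. Let $W_i=\{t:\forall y\,(t\in\beta(y)\to y\in O_i)\}$. It is $\le$-upward closed, since $t\le u\in\beta(y)$ implies $t\in\beta(y)$. Let $I_t=\{i\le h(t):t\in W_i\}$. Then $t\le u$ implies $I_t\subseteq I_u$. Also $x\in O_i$ iff $i\in I_t$ for some $t\in\beta(x)$. Indeed if $x\in O_i$, some $t\in\beta(x)$ is in $W_i$, and a larger node of $\beta(x)$ also has height $\ge i$; the converse is clear.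

For $t\ne\emptyset$ with immediate $\le$-predecessor $t^-$ let $\mathrm{New}(t)=I_t\setminus I_{t^-}$. Let $\ell(t)=\min\mathrm{New}(t)$ if this is nonempty and $\ell(t)=h(t)$ otherwise; let $\ell(\emptyset)=0$. Always $\ell(t)\le h(t)$. Identify $\ell(s)$ with $\{0,\dots,\ell(s)-1\}$ and define
$$s\le't\iff s\le t\ \text{ and }\ I_s\cap\ell(s)=I_t\cap\ell(s).$$
So $s$ guesses that no element $<\ell(s)$ enters after $s$. (In Example 1, $\le\;=\;\subseteq$, $O_0=\omega^\omega\setminus F$ and $O_i=\emptyset$ for $i>0$. There $I_t=\{0\}$ or $\emptyset$ according to whether $t$ contains a $1$; $\ell(t)=0$ if $t=\emptyset$ or the first $1$ is the last entry of $t$, and $\ell(t)=|t|$ otherwise. This gives the order of Example 1.)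

**Step 2: $\le'$ is a tree order and (1) holds.** If $s\le't$, then $\ell(s)\le\ell(t)$. To see this let $s\neq t$. Then $s\le t^-$, and $\mathrm{New}(t)$ is disjoint from $I_{t^-}\supseteq I_s$. An element of $\mathrm{New}(t)$ below $\ell(s)$ would be in $I_t\cap\ell(s)=I_s\cap\ell(s)$, which is impossible. So elements of $\mathrm{New}(t)$ are $\ge\ell(s)$. Also $h(t)\ge h(s)\ge\ell(s)$. In both cases of the definition, $\ell(t)\ge\ell(s)$.

Transitivity: if $s\le't\le'u$, then $I_t$ and $I_u$ agree below $\ell(t)\ge\ell(s)$, and $I_s$ and $I_t$ agree below $\ell(s)$, so $s\le'u$. Reflexivity and antisymmetry are clear, and $\emptyset\le't$ because $\ell(\emptyset)=0$. For (1): if $r\le s\le t$ and $r\le't$, then $I_r\subseteq I_s\subseteq I_t$, and the outer two agree below $\ell(r)$, so $r\le's$. If $r,s\le't$, then $r,s\le t$ are $\le$-comparable, say $r\le s$, and (1) gives $r\le's$. So $\le'$-predecessors are linearly ordered by $\le'$.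

**Step 3: fullness.** Let $\beta=\beta(x)=\{u_0<u_1<\cdots\}$; then $h(u_p)=p$. Put
$$\beta'=\beta'(x)=\{t\in\beta:\forall u\in\beta\ (u\ge t\to t\le'u)\}.$$
It is infinite. Given $p_0$, let $Z=\bigcup_{p>p_0}\mathrm{New}(u_p)$. If $Z=\emptyset$, then $I_{u_p}$ is constant for $p\ge p_0$, and all $u_p$ with $p>p_0$ are in $\beta'$. Otherwise let $i=\min Z\in\mathrm{New}(u_p)$ with $p>p_0$. Then $\ell(u_p)=i$, and nothing below $i$ enters after $u_p$, so $u_p\in\beta'$.

It is a $\le'$-chain by definition. It is $\le'$-downward closed: let $s\le't\in\beta'$. Then $s\in\beta$. Let $u\in\beta$, $u\ge s$. If $u\ge t$, then $s\le't\le'u$. If $s\le u\le t$, then $s\le'u$ by (1). So $s\in\beta'$. Hence $\beta'$ is a $\le'$-branch of initial segments of $x$.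

Uniqueness: let $\gamma$ be any $\le'$-branch of initial segments of $x$. Its $\le$-downward closure is an infinite, $\le$-downward closed $\le$-chain of initial segments of $x$, hence equals $\beta$. Let $s\in\gamma$ and $s\le u\in\beta$. There is $t\in\gamma$ with $u\le t$. As $s,t\in\gamma$ are $\le'$-comparable and $s\le t$, we have $s\le't$, so $s\le'u$ by (1). Thus $\gamma\subseteq\beta'$. Conversely let $t\in\beta'$. There is $s\in\gamma\subseteq\beta$ with $t\le s$, so $t\le's$, and $t\in\gamma$ as $\gamma$ is downward closed. Hence $\gamma=\beta'$.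

**Step 4: openness.** Let $A$ be $\le$-open, $x\in A$, and let $t\in\beta(x)$ witness this. Pick $s\in\beta'(x)$ with $s\ge t$. If $s\in\beta'(y)$, then $s\in\beta(y)$, so $t\in\beta(y)$ and $y\in A$. So $A$ is $\le'$-open.

Along $\beta'(x)$, $\ell$ is nondecreasing by Step 2. It is unbounded: either $\ell(t)=h(t)$ for infinitely many $t\in\beta'(x)$, or $\ell(t)\in\mathrm{New}(t)$ for infinitely many, and then these values are distinct, because the sets $\mathrm{New}(u_p)$ are pairwise disjoint along $\beta$. Now let $x\notin O_i$ and take $s\in\beta'(x)$ with $\ell(s)>i$. Then $i\notin I_s$. Let $s\in\beta'(y)$ and $u\in\beta(y)$. If $u\le s$, then $I_u\subseteq I_s$, so $i\notin I_u$. If $u\ge s$, then $s\le'u$ and $i<\ell(s)$, so again $i\notin I_u$. Hence $y\notin O_i$, and $\omega^\omega\setminus O_i$ is $\le'$-open. $\square$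

**Lemma 3.** Let $k\ge1$ and $(C_i)_{i\in J}$ ($\emptyset\ne J\subseteq\omega$) be $\boldsymbol\Sigma^0_{k+1}$ subsets of $\omega^\omega$. There are full tree orders $\subseteq\;=\;\le_0\;\supseteq\;\le_1\;\supseteq\cdots\supseteq\;\le_k$ and finite sets $\mathrm{In}(t)\subseteq J$ with

1. $r\le_js\le_jt$ and $r\le_{j+1}t$ imply $r\le_{j+1}s$ (for $j<k$);
2. $\mathrm{In}(\emptyset)=\emptyset$, and $r\le_kt$ implies $\mathrm{In}(r)\subseteq\mathrm{In}(t)$;
3. $x\in C_i\iff i\in\mathrm{In}(t)$ for some $t$ in the $\le_k$-branch $\beta_k(x)$ of $x$.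

*Proof.* Put $\mathcal S_{k+1}=\{C_i:i\in J\}$ and choose, for $j=k,k-1,\dots,1$, countable families $\mathcal S_j\subseteq\boldsymbol\Sigma^0_j$ containing $\emptyset$ and $\omega^\omega$ such that each member of $\mathcal S_{j+1}$ is a countable union of complements of members of $\mathcal S_j$. Members of $\mathcal S_1$ are open, i.e. $\le_0$-open. For $1\le j\le k$ obtain $\le_j$ from $\le_{j-1}$ and an enumeration of $\mathcal S_j$ by Lemma 2. Inductively the members of $\mathcal S_{j+1}$, being unions of complements of members of $\mathcal S_j$, are $\le_j$-open. In particular each $C_i$ is $\le_k$-open. With $h_k$ the height function of $\le_k$ let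
$$\mathrm{In}(t)=\{i\in J:\ i<h_k(t),\ \forall y\,(t\in\beta_k(y)\to y\in C_i)\}.$$
Then (1) is Lemma 2(1); (2) holds since $h_k(\emptyset)=0$ and both conditions pass to $\le_k$-successors; and (3) holds since $C_i$ is $\le_k$-open and heights are unbounded along $\beta_k(x)$. $\square$

For $t\neq\emptyset$ and $j\le k$ let $t_j$ be the largest proper $\le_j$-predecessor of $t$; so $t_0$ is $t$ without its last entry. We have $t_{j+1}\le_{j+1}t$, hence $t_{j+1}\le_jt$, hence $t_{j+1}\le_jt_j\le_jt$, and (1) gives
$$t_{j+1}\le_{j+1}t_j\qquad(j<k).\tag{2}$$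

In Example 1 with $k=1$, $C_0=F$: $\mathrm{In}(t)=\{0\}$ if $t$ is nonempty without a $1$, and $\mathrm{In}(t)=\emptyset$ otherwise. For $t=(0,0,1)$ we have $t_0=(0,0)$ and $t_1=\emptyset$, and (2) says $\emptyset\le_1(0,0)$.

## 10. The kernel of $f$, where $\tau_k$-continuity fails

We begin the proof of Proposition 4. Cases (I) and (II) are treated simultaneously. We remove from $X$ everything on which $f$ decomposes effectively:
$$H_{\rm I}=X\setminus\bigcup\bigl\{P_k((\alpha)_0):\alpha\in\Delta^1_1,\ \forall j\,\forall z\in X\cap P_k((\alpha)_0)\,(z\in S_k((\alpha)_{j+1})\leftrightarrow z\in D_j)\bigr\},$$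
$$H_{\rm II}=X\setminus\bigcup\{C_\alpha:\alpha\in\Delta^1_1\},\qquad C_\alpha=\{z\in X:\forall j\,(z\in S_k((\alpha)_j)\leftrightarrow z\in D_j)\}.$$
The conditions on $\alpha$ (and on $z$, given $z\in X$) are $\Pi^1_1$, so by (a) both $H_{\rm I}$ and $H_{\rm II}$ are $\Sigma^1_1$. If $H_{\rm I}=\emptyset$, then $X$ is covered by countably many $\boldsymbol\Pi^0_k(X)$ sets $X\cap P_k((\alpha)_0)$ on which $f$ is $\boldsymbol\Sigma^0_k$-measurable: the first alternative of (I). If $H_{\rm II}=\emptyset$, the countably many $C_\alpha$ give the first alternative of (II). From now on assume $H\ne\emptyset$, where $H=H_{\rm I}$ in case I and $H=H_{\rm II}$ in case II. We must realize the given $C$, respectively $(C_i)$.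

**Claim 1.** Let $\emptyset\neq E\subseteq H$ be $\Sigma^1_1$. In case I, $f|(X\cap\mathrm{cl}_k(E))$ is not $\tau_k$-continuous. In case II, $f|E$ is not $\tau_k$-continuous.

*Proof.* Let $K=X\cap\mathrm{cl}_k(E)$ in case I and $K=E$ in case II; $K$ is $\Sigma^1_1$. Suppose $f|K$ is $\tau_k$-continuous. Then for each $j$ the $\Sigma^1_1$ sets $K\cap D_j$ and $K\setminus D_j$ are separated by a $\tau_k$-open, hence $\boldsymbol\Sigma^0_k$, set. By (F3) they are separated by some $S_k(\alpha)$ with $\alpha\in\Delta^1_1$. "$S_k(\alpha)$ separates the $j$th pair" is a $\Pi^1_1$ relation of $(j,\alpha)$, so by (c) there is $\alpha\in\Delta^1_1$ such that $S_k((\alpha)_j)$ separates the $j$th pair for all $j$. That is, $K\subseteq C_\alpha$.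

In case II, $E\subseteq C_\alpha$ contradicts $\emptyset\ne E\subseteq H$. In case I, the $\boldsymbol\Pi^0_k$ set $\mathrm{cl}_k(E)$ contains $E$ and misses the $\Sigma^1_1$ set $X\setminus C_\alpha$. By (F3) there is $\alpha'\in\Delta^1_1$ with $E\subseteq P_k(\alpha')$ and $X\cap P_k(\alpha')\subseteq C_\alpha$. A $\Delta^1_1$ real $\alpha''$ with $(\alpha'')_0=\alpha'$ and $(\alpha'')_{j+1}=(\alpha)_j$ is then admitted in the definition of $H_{\rm I}$, so $E\cap H=\emptyset$, a contradiction. $\square$

**Claim 2.** Let $E\subseteq H$ be $\Sigma^1_1$; put $\Omega=X$ in case I, $\Omega=E$ in case II. Let $\emptyset\ne A\subseteq E$ be $\Sigma^1_1$ and $V^0,\dots,V^{q-1}\in\mathcal B$ with $f(A)\cap\overline{V^i}=\emptyset$ for all $i<q$. Then there are $V\in\mathcal B$ disjoint from $V^0,\dots,V^{q-1}$ and a nonempty $\Sigma^1_1$ set $A'\subseteq A$ with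
$$f(A')\cap\overline V=\emptyset\qquad\text{and}\qquad\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(A')\ne\emptyset.$$

So $f$ avoids $\overline V$ on $A'$, yet takes a value in $V$ at a $\tau_k$-limit of $A'$; and there is always room for a further $V$ disjoint from the earlier ones.

*Proof.* Pick $G\in\mathcal B$ meeting $f(A)$ and disjoint from all $\overline{V^i}$.

**Case II.** $A_G=A\cap f^{-1}(G)$ is a nonempty $\Sigma^1_1$ subset of $H$. By Claim 1 there are $x\in A_G$ and $V'\in\mathcal B$ with $f(x)\in V'$ and $x\in\mathrm{cl}_k(A_G\setminus f^{-1}(V'))$. Take $V\in\mathcal B$ with $f(x)\in V\subseteq\overline V\subseteq V'\cap G$ and $A'=A_G\setminus f^{-1}(V')$. Then $A'$ is $\Sigma^1_1$ and nonempty, as its closure is; $f(A')\cap\overline V=\emptyset$; $V\subseteq G$ is disjoint from the $V^i$; and $x\in E=\Omega$ is in $f^{-1}(V)\cap\mathrm{cl}_k(A')$.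

**Case I.** The $\Sigma^1_1$ sets $f^{-1}(G)$ and $X\setminus f^{-1}(G)$ are separated by a $\boldsymbol\Sigma^0_{k+1}$ set, because $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable. By (F3), $f^{-1}(G)=X\cap\bigcup_iP_k((\alpha)_i)$ with $\alpha\in\Delta^1_1$. Choose $i$ with $A_G:=A\cap P_k((\alpha)_i)\ne\emptyset$. As $P_k((\alpha)_i)$ is $\tau_k$-closed, $L:=X\cap\mathrm{cl}_k(A_G)\subseteq f^{-1}(G)$.

By Claim 1, $f|L$ is not $\tau_k$-continuous: there are $x\in L$ and an open $O^0\ni f(x)$ such that each $\tau_k$-neighborhood of $x$ contains $z\in L$ with $f(z)\notin O^0$. Choose $V^*\in\mathcal B$ with $f(x)\in V^*$ and $\overline{V^*}\subseteq O^0$. The point $x$ may be a limit of $A_G$ only through values in $V^*$; then we move to another point. Precisely: if $x\in\mathrm{cl}_k(A_G\setminus f^{-1}(V^*))$, put $w=x$, $V'=V^*$. Otherwise there is a $\tau_k$-open $O\ni x$ with $O\cap A_G\subseteq f^{-1}(V^*)$. Pick $w\in L\cap O$ with $f(w)\notin O^0$, and $V'\in\mathcal B$ with $f(w)\in V'$ and $V'\cap V^*=\emptyset$; this exists as $f(w)\notin\overline{V^*}$.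 Since $w\in\mathrm{cl}_k(A_G)$ and $O$ is a $\tau_k$-neighborhood of $w$, we have $w\in\mathrm{cl}_k(A_G\cap O)$, and $A_G\cap O\subseteq A_G\setminus f^{-1}(V')$. So $w\in\mathrm{cl}_k(A_G\setminus f^{-1}(V'))$.

In both cases $w\in L$, so $f(w)\in V'\cap G$. Take $V\in\mathcal B$ with $f(w)\in V\subseteq\overline V\subseteq V'\cap G$ and $A'=A_G\setminus f^{-1}(V')$. As before, $A'$ is nonempty, $f(A')\cap\overline V=\emptyset$, $V$ is disjoint from the $V^i$, and $w\in\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(A')$. $\square$

Note the difference between the cases. In case I the point $w$ is only known to lie in $X$, perhaps outside $H$, so the step cannot be repeated from $w$. This is why (I) realizes one set $C$.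

## 11. The invariants of the construction, and going back to earlier nodes

In case I let $J=\{0\}$, $C_0=C$; in case II let $J=\omega$. Apply Lemma 3 to $(C_i)_{i\in J}$. Enumerate $\omega^{<\omega}$ so that proper initial segments come first, and treat the nodes in this order. At every moment we have the finite set $\mathcal T$ of nodes already treated, finite sets $\mathcal V_i\subseteq\mathcal B$ ($i\in J$; initially empty, increasing in time), basic clopen sets $N(s)$ (fixed when $s$ is treated) and sets $U_s$ ($s\in\mathcal T$, decreasing in time) such that: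

1. $\emptyset\ne U_s\subseteq X\cap N(s)$, $U_s$ is $\Sigma^1_1$, $\mathrm{diam}\,N(s)\le2^{-|s|}$, and $N(s)\subseteq N(r)$ if $r\subseteq s$;
2. $r\le_js$ and $1\le j\le k$ imply $U_s\subseteq\mathrm{cl}_j(U_r)$;
3. $i\in J\setminus\mathrm{In}(s)$ and $V\in\mathcal V_i$ imply $f(U_s)\cap V=\emptyset$;
4. $i\in\mathrm{In}(s)$ implies $f(U_s)\subseteq V$ for some $V\in\mathcal V_i$;
5. $U_s\subseteq H$ in case II, and in case I if $\mathrm{In}(s)=\emptyset$.

Diameters are for the usual complete metric of $\omega^\omega$, with values $\le1$. The set $N(s)$ localizes $\varphi(x)$ for all $x\supset s$. The set $U_s$ is the set of candidates for $\varphi(x)$ for those $x$ with $s\in\beta_k(x)$. The sets $\bigcup\mathcal V_i$ grow to the open sets $V_i$ we want. Condition 2 says that from $s$ we can return to each $r\le_js$.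

Start: $N(\emptyset)=\omega^\omega$ and $U_\emptyset\subseteq H$ nonempty $\Sigma^1_1$. As $\mathrm{In}(\emptyset)=\emptyset$ and all $\mathcal V_i$ are empty, 1–5 hold.

Now let $t\neq\emptyset$ be the next node. Until the replacement step of Section 12, $U_s$ denotes the value just before $t$ is treated. All proper initial segments of $t$ are in $\mathcal T$, and no element of $\mathcal T$ extends $t$.

**Extension step: a set $E$ inside $U_{t_k}\cap N(t_0)$ respecting all closure conditions.** The trouble is that $N(t_0)$ was chosen around $U_{t_0}$, while $t$ must return to $U_{t_k}$. For $k=1$ this is easy: $t_1\le_1t_0$ by (2), so $U_{t_0}\subseteq\mathrm{cl}_1(U_{t_1})$, and the open set $N(t_0)\supseteq U_{t_0}$ meets $U_{t_1}$. In general we descend one order at a time. Put $U^1=U_{t_1}\cap N(t_0)$ and, for $2\le j\le k$,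
$$U^j=U_{t_j}\cap N(t_0)\cap\bigcap_{1\le i<j}\mathrm{cl}_i(U^i).$$
All $U^j$ are $\Sigma^1_1$, by (F1). They are nonempty. For $j=1$ this was just shown. Let $U^j\ne\emptyset$ and $j+1\le k$. The set $K=N(t_0)\cap\bigcap_{1\le i\le j}\mathrm{cl}_i(U^i)$ is $\Sigma^1_1\cap\boldsymbol\Pi^0_j$ and contains $U^j$. By (2) and condition 2, $U^j\subseteq U_{t_j}\subseteq\mathrm{cl}_{j+1}(U_{t_{j+1}})$. So $K$ meets $\mathrm{cl}_{j+1}(U_{t_{j+1}})$, and (F4) at level $j+1$ gives $U^{j+1}=K\cap U_{t_{j+1}}\neq\emptyset$.

Let $E=U^k$. Then $E\subseteq U_{t_k}\cap N(t_0)$ and $E\subseteq\mathrm{cl}_j(U^j)\subseteq\mathrm{cl}_j(U_{t_j})$ for $1\le j\le k$. If $r<_jt$, then $r\le_jt_j$, so condition 2 gives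
$$E\subseteq\mathrm{cl}_j(U_{t_j})\subseteq\mathrm{cl}_j(U_r)\qquad(1\le j\le k,\ r<_jt).\tag{3}$$

**Quiet step: the case $\mathrm{In}(t)=\mathrm{In}(t_k)$.** Nothing has to be decided. Choose a basic clopen $N(t)\subseteq N(t_0)$ of diameter $\le2^{-|t|}$ meeting $E$ and a nonempty $\Sigma^1_1$ set $U_t\subseteq E\cap N(t)$; nothing else changes. Condition 1 is clear, 2 follows from (3), and 3, 4, 5 for $t$ follow from those for $t_k$, because $U_t\subseteq U_{t_k}$ and $\mathrm{In}(t)=\mathrm{In}(t_k)$.

## 12. Commitments: disjoint candidates and a count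

The remaining case is $N:=\mathrm{In}(t)\setminus\mathrm{In}(t_k)\ne\emptyset$; we call $t$ a *commitment*. In case I then $\mathrm{In}(t_k)=\emptyset$. So by condition 5, $E\subseteq U_{t_k}\subseteq H$ in both cases. Let $\Omega$ be as in Claim 2 for this $E$.

We need a $V\in\mathcal B$ to add to $\mathcal V_i$ for $i\in N$, with $f(U_t)\subseteq V$. Condition 3 then demands that $f(U_s)$ avoid $V$ for every earlier $s$ with $N\not\subseteq\mathrm{In}(s)$. The natural move is to take one $V$ from Claim 2 and delete $f^{-1}(V)$ from these $U_s$. Here the direct approach stops: if $U_s\subseteq f^{-1}(V)$ the deletion leaves nothing, and even if all sets stay nonempty, deleting points from $U_r$ may destroy $U_s\subseteq\mathrm{cl}_j(U_r)$, so $U_s$ has to be cut down too, and so on through the whole finite tree. Claim 2 says nothing about these other sets.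

What helps is that Claim 2 can be iterated, giving many *pairwise disjoint* candidates $V^0,V^1,\dots$. A single point $z$ has $f(z)$ in at most one of them. It turns out that each point is affected, even indirectly, by only a bounded number of candidates. So among enough candidates one is harmless.

**The sets after deletion.** For $V\in\mathcal B$ define, recursively along $\mathcal T$, $\Sigma^1_1$ sets
$$U_s^V=\{z\in U_s:\ (N\not\subseteq\mathrm{In}(s)\Rightarrow f(z)\notin V),\ \ z\in\mathrm{cl}_j(U_r^V)\text{ whenever }1\le j\le k,\ r<_js\},$$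
$$U_*^V=\{z\in E:\ z\in U_{t_k}^V,\ \ z\in\mathrm{cl}_j(U_r^V)\text{ whenever }1\le j\le k,\ r<_jt\}.$$

**The count.** Let
$$c_s=1+\sum_{\substack{(r,j):\ 1\le j\le k,\ r<_js}}c_r,\qquad c_*=c_{t_k}+\sum_{\substack{(r,j):\ 1\le j\le k,\ r<_jt}}c_r.$$
If $V^0,V^1,\dots,V^M\in\mathcal B$ are pairwise disjoint, then each $z\in U_s$ is outside $U_s^{V^i}$ for at most $c_s$ indices $i$, and each $z\in E$ is outside $U_*^{V^i}$ for at most $c_*$ indices $i$.

*Proof.* By induction along $\mathcal T$. If $z\in U_s\setminus U_s^{V^i}$, then either $f(z)\in V^i$, which happens for at most one $i$, or $z\notin\mathrm{cl}_j(U_r^{V^i})$ for some pair $(r,j)$ with $r<_js$, $1\le j\le k$. Fix such a pair. By condition 2, $z\in\mathrm{cl}_j(U_r)$. Suppose $z\notin\mathrm{cl}_j(U_r^{V^i})$ for $c_r+1$ indices $i$. Then a common $\tau_j$-neighborhood $O$ of $z$ misses all these sets $U_r^{V^i}$. As $z\in\mathrm{cl}_j(U_r)$ there is $w\in O\cap U_r$, and $w$ is outside $U_r^{V^i}$ for $c_r+1$ indices, contradicting the induction hypothesis. So each pair $(r,j)$ accounts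 for at most $c_r$ indices, which gives the bound $c_s$. For $z\in E\setminus U_*^{V^i}$, either $z\notin U_{t_k}^{V^i}$, which happens for at most $c_{t_k}$ indices since $E\subseteq U_{t_k}$, or $z\notin\mathrm{cl}_j(U_r^{V^i})$ for some $r<_jt$. The same argument, with (3) in place of condition 2, bounds the latter by $c_r$ per pair. $\square$

**The choice of $V$.** Fix $x_s\in U_s$ for $s\in\mathcal T$. Let $M=c_*+\sum_{s\in\mathcal T}c_s$ and $A_{-1}=E$. For $q=0,\dots,M$, given a nonempty $\Sigma^1_1$ set $A_{q-1}\subseteq E$ with $f(A_{q-1})\cap\overline{V^i}=\emptyset$ for $i<q$, Claim 2 gives $V^q\in\mathcal B$ disjoint from $V^0,\dots,V^{q-1}$ and a nonempty $\Sigma^1_1$ set $A'\subseteq A_{q-1}$ with $f(A')\cap\overline{V^q}=\emptyset$ and $\Omega\cap f^{-1}(V^q)\cap\mathrm{cl}_k(A')\neq\emptyset$. Consider the conditions: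

- $(\alpha)$ $x_s\in U_s^{V^q}$ for all $s\in\mathcal T$;
- $(\beta)$ $\Omega\cap f^{-1}(V^q)\cap\mathrm{cl}_k(U_*^{V^q})\ne\emptyset$.

If both hold, stop. If $(\beta)$ fails, choose $x\in\Omega\cap f^{-1}(V^q)\cap\mathrm{cl}_k(A')$. Then $x\notin\mathrm{cl}_k(U_*^{V^q})$, so there is a basic ($\Delta^1_1$-coded) $\tau_k$-open $O\ni x$ missing $U_*^{V^q}$. Let $A_q=A'\cap O$; it is nonempty since $x\in\mathrm{cl}_k(A')$, it is $\Sigma^1_1$, and it is disjoint from $U_*^{V^q}$. If $(\beta)$ holds and $(\alpha)$ fails, let $A_q=A'$. In all cases $A_q\subseteq A_{q-1}$ and $f(A_q)\cap\overline{V^i}=\emptyset$ for $i\le q$.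

We stop at some $q\le M$. Suppose not. Each $x_s$ is outside $U_s^{V^q}$ for at most $c_s$ indices $q$, so at most $\sum_sc_s$ of the $M+1$ indices violate $(\alpha)$, and at least $c_*+1$ violate $(\beta)$. Any $z\in A_M$ lies in $A_q$ for all $q\le M$, so $z\in E$ is outside $U_*^{V^q}$ for $c_*+1$ indices, contradicting the count.

**The replacement.** Let $V=V^q$ be the set at which we stop. Replace every $U_s$ ($s\in\mathcal T$) by $U_s^V$, which is nonempty by $(\alpha)$. Add $V$ to $\mathcal V_i$ for all $i\in N$. Choose a basic clopen $N(t)\subseteq N(t_0)$ of diameter $\le2^{-|t|}$ and a nonempty $\Sigma^1_1$ set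
$$U_t\subseteq N(t)\cap\Omega\cap f^{-1}(V)\cap\mathrm{cl}_k(U_*^V).$$
This is possible by $(\beta)$: the last three sets have a common point, and it lies in $N(t_0)$ because $\mathrm{cl}_k(U_*^V)\subseteq\mathrm{cl}_k(E)\subseteq N(t_0)$, the set $N(t_0)$ being clopen.

**Check of the invariants.** We verify 1–5 after the replacement.

Condition 1 is clear; $U_t\subseteq\Omega\subseteq X$.

Condition 2 for $s\in\mathcal T$ holds by definition of $U_s^V$. For $t$ and $r<_jt$: $U_*^V\subseteq\mathrm{cl}_j(U_r^V)$, and the latter set is $\tau_j$-closed, hence $\tau_k$-closed. So $U_t\subseteq\mathrm{cl}_k(U_*^V)\subseteq\mathrm{cl}_j(U_r^V)$.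

Condition 3 for $s\in\mathcal T$: old members of $\mathcal V_i$ cause no problem since $U_s^V\subseteq U_s$. For the new member $V$ of $\mathcal V_i$, $i\in N$: if $i\notin\mathrm{In}(s)$, then $N\not\subseteq\mathrm{In}(s)$, so $f(U_s^V)\cap V=\emptyset$. For $t$ in case I nothing is required, since $\mathrm{In}(t)=J$. For $t$ in case II: if $i\notin\mathrm{In}(t)$, then $i\notin N$, so $\mathcal V_i$ is unchanged, and $i\notin\mathrm{In}(t_k)$; as $U_t\subseteq\Omega=E$ is contained in the old $U_{t_k}$, the old condition 3 for $t_k$ applies.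

Condition 4 for $s\in\mathcal T$ is clear, as the sets $U_s$ shrink and the $\mathcal V_i$ grow. For $t$: if $i\in N$, then $f(U_t)\subseteq V\in\mathcal V_i$. If $i\in\mathrm{In}(t_k)$, which is possible in case II only, use that $U_t\subseteq E$ is contained in the old $U_{t_k}$.

Condition 5: the old sets shrink. In case II, $U_t\subseteq E\subseteq H$. In case I, $\mathrm{In}(t)\ne\emptyset$ and nothing is required for $t$.

**Keeping intersections nonempty.** To make $\bigcap U_t$ nonempty along branches we use (F2). Let $U_t^b$ be the value of $U_t$ at birth, i.e. right after $t$ is treated. If $t$ is not a commitment, or in case II, the nonempty $\Sigma^1_1$ set from which $U_t^b$ is to be chosen (namely $E\cap N(t)$, or $N(t)\cap E\cap f^{-1}(V)\cap\mathrm{cl}_k(U_*^V)$) is contained in $E$, hence in the value of $U_{t_k}$ just before $t$ is treated, hence in $U_{t_k}^b$. So we may, and do, choose $U_t^b$ as the response given by (F2) to that set, continuing the run along the $\le_k$-predecessors of $t$. The run starts at the root with the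 response to $H$. At a commitment in case I a new run is started, with the response to $N(t)\cap X\cap f^{-1}(V)\cap\mathrm{cl}_k(U_*^V)$. In case I there is at most one commitment along any $\le_k$-branch, because after it $\mathrm{In}=J$.

## 13. The continuous map $\varphi$ and the open sets $V_i$

For $x\in\omega^\omega$ the sets $N(s)$, $s\subset x$, are nonempty, clopen, decreasing, with diameters tending to $0$. Let $\varphi(x)$ be the unique point of $\bigcap_{s\subset x}N(s)$. Since $\varphi(N_s)\subseteq N(s)$, $\varphi$ is continuous.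

Let $\beta_k(x)=\{t^0<_kt^1<_k\cdots\}$. As $\beta_k(x)$ is downward closed, $t^0=\emptyset$ and $(t^{q+1})_k=t^q$. By (F2), the sets $U_{t^q}^b$ (in case I, if a commitment occurs on $\beta_k(x)$, those from it on) are decreasing with nonempty intersection. This intersection is contained in $\bigcap_qN(t^q)=\{\varphi(x)\}$. So $\varphi(x)\in U_{t^q}^b\subseteq X$ for these $q$.

Let $V_i=\bigcup\{V:V\in\mathcal V_i\text{ at some moment}\}$, an open subset of $Y$. We show $f(\varphi(x))\in V_i\iff x\in C_i$ for $i\in J$.

**If $x\in C_i$:** by Lemma 3, $i\in\mathrm{In}(t^q)$ for some, hence for all large, $q$; in case I all such $q$ are at or after the commitment. By condition 4 at the birth of such a $t^q$, $f(\varphi(x))\in f(U_{t^q}^b)\subseteq V_i$.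

**If $x\notin C_i$:** then $i\notin\mathrm{In}(t^q)$ for all $q$. In case I there is then no commitment along $\beta_k(x)$, so $\varphi(x)\in U_{t^q}^b$ for all $q$; in case II this holds anyway. By condition 3 at the birth of $t^q$, $f(\varphi(x))$ avoids all members of $\mathcal V_i$ present then. The births of $t^0,t^1,\dots$ occur at later and later moments, so each member that ever enters $\mathcal V_i$ is present at the birth of some $t^q$. Hence $f(\varphi(x))\notin V_i$.

So $\varphi^{-1}(f^{-1}(V_i))=C_i$ for all $i\in J$. This proves Proposition 4. By Section 6 it proves Theorem B′, by Section 5 Theorem B, and by Section 4 Theorem A. $\blacksquare$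

## 14. Converse, reduction to the diagonal, and optimality

The following supplement is not needed for Theorem A.

**Theorem C.** Let $X=(X,\tau)$ be analytic, $Y$ separable metrizable, $1\le n<m<\omega$, $f:X\to Y$.

1. (Full range and converse.) $f\in\Sigma_{m,n}(X,Y)$ iff there is $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ with $Z=(X,\tau')$ analytic and $f\in\Sigma_{m-1,n}(Z,Y)$.
2. (Reduction to the diagonal.) $f\in\Sigma_{m,n}(X,Y)$ iff there is $\tau\subseteq\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$ with $(X,\tau^*)$ analytic and $f\in\Sigma_{n,n}((X,\tau^*),Y)$. If $n\ge2$, then for such $\tau^*$ there is a countable partition of $X$ into $\boldsymbol\Delta^0_n(\tau^*)$ pieces on which $f$ is $\tau^*$-continuous.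
3. (Optimality.) For all $1<n<m$ there are $X,Y$ Polish and $f\in\Sigma_{m,n}(X,Y)$ such that for no topology $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ is $f^{-1}(S)\in\boldsymbol\Sigma^0_{m-2}(X,\tau')$ for all $S\in\boldsymbol\Sigma^0_n(Y)$.

*Proof.* **Part 1.** "Only if" is Theorem A for $n\ge2$, and for $n=1$ it was shown at the end of Section 2. For "if", $\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ gives
$$\boldsymbol\Sigma^0_j(\tau')\subseteq\boldsymbol\Sigma^0_{j+1}(\tau)\qquad(j\ge1)\tag{4}$$
by induction on $j$: take complements and countable unions. So $f^{-1}(S)\in\boldsymbol\Sigma^0_{m-1}(\tau')\subseteq\boldsymbol\Sigma^0_m(\tau)$ for $S\in\boldsymbol\Sigma^0_n(Y)$.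

**Part 2.** "Only if": iterate part 1 $m-n$ times to get $\tau=\tau^0\subseteq\tau^1\subseteq\cdots\subseteq\tau^{m-n}=\tau^*$, all analytic, with $\tau^{l+1}\subseteq\boldsymbol\Sigma^0_2(\tau^l)$ and $f\in\Sigma_{m-l,n}((X,\tau^l),Y)$. By (4) and induction on $l$, $\boldsymbol\Sigma^0_j(\tau^l)\subseteq\boldsymbol\Sigma^0_{j+l}(\tau)$. With $j=1$ and $l=m-n$ this is $\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$. "If": from $\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$ we get $\boldsymbol\Sigma^0_j(\tau^*)\subseteq\boldsymbol\Sigma^0_{m-n+j}(\tau)$ by induction on $j$, in particular $\boldsymbol\Sigma^0_n(\tau^*)\subseteq\boldsymbol\Sigma^0_m(\tau)$. The last statement is Theorem B with $m=n$ for $(X,\tau^*)$, since $\boldsymbol\Sigma^0_1$-measurable means continuous.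

**Part 3.** Let $X=\omega^\omega$ with its usual topology $\tau$, and $B\in\boldsymbol\Sigma^0_m(\tau)\setminus\boldsymbol\Sigma^0_{m-1}(\tau)$. Iterate Lemma 1 $m-n$ times for $B$, which goes through the levels $m,m-1,\dots,n+1\ge3$. As in part 2, this gives $\tau^*\subseteq\boldsymbol\Sigma^0_{m-n+1}(\tau)$ with $B\in\boldsymbol\Sigma^0_n(\tau^*)$. The topology $\tau^*$ is Polish, since each step of Lemma 1 turns countably many closed sets of a Polish space into clopen ones (Kechris, *Classical Descriptive Set Theory*, 13.2 and 13.3). One sees this also from the proof of Lemma 1 with $X=W$: for each $i$ the set $\{(w,c):c_i=1_{F_i}(w)\}$ is the union of a closed and an open set, hence $\boldsymbol\Pi^0_2$, so the image of the injection is $\boldsymbol\Pi^0_2$ in $W\times2^\omega$.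

Let $Y=(\omega^\omega,\tau^*)$ and $f=\mathrm{id}$. Then $f$ is $\boldsymbol\Sigma^0_{m-n+1}$-measurable, so $f\in\Sigma_{m,n}(X,Y)$ by (1). As $m\ge3$, the class $\boldsymbol\Sigma^0_{m-2}$ makes sense. If some $\tau'$ with $\tau\subseteq\tau'\subseteq\boldsymbol\Sigma^0_2(\tau)$ had $f^{-1}(S)\in\boldsymbol\Sigma^0_{m-2}(X,\tau')$ for all $S\in\boldsymbol\Sigma^0_n(Y)$, then $B=f^{-1}(B)\in\boldsymbol\Sigma^0_{m-2}(\tau')\subseteq\boldsymbol\Sigma^0_{m-1}(\tau)$ by (4), a contradiction. $\blacksquare$
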